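# Equidistributed translates of curves and non-generic orbits

## 1. A natural guess, and two curves on which to test it

Take a measure carried by a small piece of an expanding leaf of a flow, and push it forward by the flow. There are two ways to say that it spreads out over the whole space. One looks at the entire pushed measure at one late time and asks that it be close to the invariant measure. The other follows a single typical point and asks that its orbit visit every region with the right frequency. The guess to be tested is that the first property implies the second: if at every late time the whole measure looks uniform, then a typical point ought to be at a uniformly distributed place at most times.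

Here is the precise setting. Let $G$ be a Lie group (second countable), $\Gamma$ a lattice in $G$, that is, a discrete subgroup such that $X=G/\Gamma$ carries a $G$-invariant probability measure $\mu$. Let $\{a_t\}_{t\in\mathbb R}$ be a one-parameter diagonal flow on $G$: a one-parameter subgroup whose adjoint action on the Lie algebra $\mathfrak g$ is semisimple. It acts on $X$ by left multiplication.

**Definition (unstable horospherical subgroup).**
$$U^+=\{g\in G:\ a_{-t}\,g\,a_t\to Id \text{ as } t\to\infty\}.$$

*Example.* In $SL_2(\mathbb R)$ put $g_t=\mathrm{diag}(e^{t/2},e^{-t/2})$ and $u(s)=\begin{pmatrix}1&s\\0&1\end{pmatrix}$. Since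
$$g_{-t}\begin{pmatrix}a&b\\c&d\end{pmatrix}g_t=\begin{pmatrix}a&e^{-t}b\\e^{t}c&d\end{pmatrix},$$
we get $U^+=\{u(s):s\in\mathbb R\}$, and $g_tu(s)g_{-t}=u(e^ts)$: the flow stretches $U^+$.

**Definition (Birkhoff generic).** A point $x\in X$ is Birkhoff generic with respect to $(\mu,a_t)$ if $\frac1T\int_0^T\delta_{a_tx}\,dt\to\mu$ in the weak* topology as $T\to\infty$. A Radon measure $\nu$ on $X$ is Birkhoff generic if $\nu$-almost every $x$ is.

Since the limit is a probability measure, it is enough to test on compactly supported continuous functions. With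
$$A_Tf(x)=\frac1T\int_0^Tf(a_tx)\,dt,\qquad \mu(f)=\int_Xf\,d\mu,$$
genericity of $x$ means $A_Tf(x)\to\mu(f)$ for every $f\in C_c(X)$. Functions are real valued.

*Example.* Let $Z=SL_2(\mathbb R)/SL_2(\mathbb Z)$, with invariant probability measure $m$ and identity coset $o$. Identify $gSL_2(\mathbb Z)$ with the lattice $g\mathbb Z^2$. The lattice $g_tu(p/q)\mathbb Z^2$ contains $g_tu(p/q)(-p,q)^{\mathsf T}=(0,e^{-t/2}q)^{\mathsf T}$, which tends to $0$. So the orbit of $u(p/q)o$ leaves every compact set, and $u(p/q)o$ is not generic.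

**Definition (the measures).** Let $Y\subset U^+$ be a $C^1$ submanifold of positive dimension. A *bounded supported normalized volume measure* $\nu_Y$ of $Y$ is the volume measure induced by a Riemannian metric on $U^+$, restricted to a bounded subset of $Y$ of positive finite volume and normalized to a probability measure. Fix $x_0\in X$ and let $\nu$ be the image of $\nu_Y$ under $y\mapsto yx_0$. The translates of $\nu$ are *equidistributed* with respect to $\mu$ if
$$\int_Xf(a_tx)\,d\nu(x)\xrightarrow{t\to\infty}\mu(f)\qquad\text{for all } f\in C_c(X). \tag{1}$$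

*Example.* If $U^+\cong\mathbb R^2$ and $Y$ is the graph of a function $\varphi\in C^1([0,1])$ over $0<x<1$, then $\nu_Y$ is $\rho(x)\,dx$, where $\rho(x)$ is a constant times the length of the tangent vector. This $\rho$ is positive, continuous and bounded.

The problem, posed in Han Zhang, "Genericity on submanifolds and application to Universal hitting time statistics", arXiv:2105.11068 (2021), is whether (1) implies that $\nu$ is Birkhoff generic. We shall use the following textbook facts. Throughout, $\|f\|$ is the sup norm and $|A|$ is Lebesgue measure.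

1. *Uniform continuity.* If $f\in C_c(X)$, then $\sup_x|f(hx)-f(x)|\to0$ as $h\to Id$: for $h$ in a compact neighborhood $C$ of $Id$, the function $(h,x)\mapsto f(hx)-f(x)$ vanishes for $x$ off a fixed compact set, is continuous, and is zero at $h=Id$. Also $C_c(X)$ is separable in the sup norm.
2. *Mahler's criterion.* A subset of $SL_d(\mathbb R)/SL_d(\mathbb Z)$, viewed as a set of lattices in $\mathbb R^d$, has compact closure exactly when there is $\kappa>0$ such that none of its lattices has a nonzero vector of sup norm less than $\kappa$.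
3. *Howe–Moore.* On $Z$, matrix coefficients of $L^2$ functions of mean zero tend to $0$ as the group element tends to infinity. So $g_t$ is mixing, and both $g_t$ and $u(s)$ act ergodically.
4. The mean and pointwise ergodic theorems, both Borel–Cantelli lemmas, and the Lebesgue density theorem.

**Test 1: $SL_2(\mathbb R)$.** Take $X=Z$, flow $g_t$, $x_0=o$. Here $U^+$ is one-dimensional and $Y$ is an open set of parameters $s$. The guess is right: $u(s)o$ is generic for almost every $s$. To see this, let $P$ be the group of lower triangular matrices with positive diagonal. If $y\in Z$ is generic and $n$ is lower unipotent, then $g_tng_{-t}\to Id$, so $f(g_tny)-f(g_ty)\to0$ and $ny$ is generic. If $d$ is diagonal, then $A_Tf(dy)=A_T(f\circ d)(y)\to m(f\circ d)=m(f)$, so $dy$ is generic. So genericity is invariant under $P$. Suppose the set $E$ of $s$ for which $u(s)o$ is not generic had positive measure. Then all points $pu(s)o$ with $p\in P$, $s\in E$ are non-generic. Haar measure on $PU^+$ is $d_lp\,ds$, with $d_lp$ a left Haar measure of $P$, so these points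 form a set of positive $m$-measure. That contradicts the pointwise ergodic theorem, by which $m$-a.e. point is generic.

**Test 2: a rational line in $SL_3$.** Let $G=SL_3(\mathbb R)$, $\Gamma=SL_3(\mathbb Z)$, $x_0=\Gamma$, $a_t=\mathrm{diag}(e^{2t},e^{-t},e^{-t})$. Conjugation by $a_{-t}$ multiplies the entries $(1,j)$ by $e^{-3t}$ and the entries $(j,1)$ by $e^{3t}$ ($j=2,3$), and fixes the others. So
$$U^+=\Big\{u(\xi)=\begin{pmatrix}1&\xi\\0&I_2\end{pmatrix}:\xi\in\mathbb R^2\Big\},\qquad a_tu(\xi)a_{-t}=u(e^{3t}\xi).$$
Let $Y=\{u(x,\alpha x+\beta):0<x<1\}$ with $\alpha,\beta$ rational and $q$ a common denominator. The integer vector $(q\beta,\,q\alpha,\,-q)^{\mathsf T}$ is sent by $u(x,\alpha x+\beta)$ to $(0,q\alpha,-q)^{\mathsf T}$, and then by $a_t$ to $e^{-t}(0,q\alpha,-q)^{\mathsf T}\to0$. Every orbit starting on $Y$ diverges. The conclusion fails, but so does the hypothesis (1), so the guess survives. Keep this example: rational lines send orbits to the cusp.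

## 2. Almost everywhere fails, in measure holds: four statements

The guess is wrong in the stated generality. What survives is convergence in measure.

**Theorem 1 (counterexample, full measure).** Let $G=SL_3(\mathbb R)$, $\Gamma=SL_3(\mathbb Z)$, $x_0=\Gamma$, $a_t=\mathrm{diag}(e^{2t},e^{-t},e^{-t})$, so that $U^+=\{u(\xi):\xi\in\mathbb R^2\}$ as above. There is $\varphi\in C^1([0,1])$ such that for $Y=\{u(x,\varphi(x)):0<x<1\}$ and $\nu$ the pushforward of its normalized volume measure:

1. the translates of $\nu$, and of every probability measure absolutely continuous with respect to $\nu$, equidistribute with respect to $\mu$;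
2. $\nu$-a.e. $x$ is not Birkhoff generic; moreover for $\nu$-a.e. $x$ there are $S_n\to\infty$ with $\frac1{S_n}|\{t\in[0,S_n]:a_tx\in Q\}|\to0$ for every compact $Q\subset X$.

**Theorem 2 ($C^\infty$ counterexample).** Let $G=SL_2(\mathbb R)^2$, $\Gamma=SL_2(\mathbb Z)^2$, $x_0=\Gamma$, $a_t=(g_{2t},g_t)$. For every $\varepsilon\in(0,1)$ there are $\varphi\in C^\infty(\mathbb R)$ and a compact $K\subset(0,1)$ with $|K|\ge1-\varepsilon$ such that, for $Y=\{(u(x),u(\varphi(x))):0<x<1\}\subset U^+$, conclusion 1 of Theorem 1 holds, and conclusion 2 holds at the point $(u(x),u(\varphi(x)))x_0$ for a.e. $x\in K$. In particular $\nu$ is not Birkhoff generic, and the normalized volume measure restricted to the bounded subset of $Y$ over $K$ has equidistributed translates although almost every point is non-generic.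

**Theorem 3 (what is always true).** In the general setting, let $\nu$ be any Borel probability measure on $U^+x_0$ whose translates under $a_t$ equidistribute. Then (a) $\mu$ is $a_t$-ergodic; (b) $A_Tf\to\mu(f)$ in $L^p(\nu)$ for all $f\in C_c(X)$ and $p<\infty$. Hence there is $T_n\to\infty$ such that $\frac1{T_n}\int_0^{T_n}\delta_{a_tx}\,dt\to\mu$ for $\nu$-a.e. $x$.

By Theorems 1 and 2, "$T_n\to\infty$" cannot be replaced by "$T\to\infty$".

**Theorem 4.** If $\dim Y=\dim U^+$, then equidistribution of the translates of $\nu$ does imply that $\nu$ is Birkhoff generic.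

So a counterexample needs $1\le\dim Y<\dim U^+$, and the dimensions $\dim Y=1$, $\dim U^+=2$ of Theorems 1 and 2 are minimal. The arguments below do not settle the case of real-analytic $Y$ in general.

We start with the positive statements, because they are what a first attempt at a proof yields.

## 3. Convergence of Birkhoff averages in $L^p(\nu)$

The sensible first approach is to compare $A_Tf$ with $\mu(f)$ in mean. Here is that argument, assuming part (a) of Theorem 3, which is proved in Section 4.

**Proof of Theorem 3(b).**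

**Step 1.** *This step replaces $f$ by a time average of itself, which is already close to its mean in $L^1(\mu)$.* Let $f\in C_c(X)$, $M>0$, and $f_M=A_Mf-\mu(f)$. For $0\le s\le M$ we have $|A_Tf(a_sx)-A_Tf(x)|\le 2s\|f\|/T$. Averaging over $s\in[0,M]$ gives
$$|A_Tf-\mu(f)-A_Tf_M|=|A_Tf-A_TA_Mf|\le\frac{2M\|f\|}{T}.\tag{2}$$
The function $A_Mf$ is continuous with support in the compact set $\bigcup_{0\le s\le M}a_{-s}\,\mathrm{supp} f$. So $|f_M|$ is a constant plus an element of $C_c(X)$, and (1) applies to it.

**Step 2.** *This step brings in the hypothesis, one time $t$ at a time.* By (2),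
$$\int|A_Tf-\mu(f)|\,d\nu\le\frac1T\int_0^T\!\int|f_M|(a_tx)\,d\nu(x)\,dt+\frac{2M\|f\|}T\xrightarrow{T\to\infty}\int|f_M|\,d\mu ,$$
because the inner integral tends to $\int|f_M|\,d\mu$ as $t\to\infty$. By (a) and the mean ergodic theorem, $\int|f_M|\,d\mu\to0$ as $M\to\infty$. So $A_Tf\to\mu(f)$ in $L^1(\nu)$. Since $|A_Tf-\mu(f)|\le2\|f\|$, we have $\int|A_Tf-\mu(f)|^p\,d\nu\le(2\|f\|)^{p-1}\int|A_Tf-\mu(f)|\,d\nu\to0$ for $1\le p<\infty$; smaller $p$ follow by Hölder.

**Step 3.** *This step extracts an almost everywhere statement along a sequence.* Let $\{f_j\}$ be dense in $C_c(X)$. Choose $T_n\ge n$ with $\int|A_{T_n}f_j-\mu(f_j)|\,d\nu\le2^{-n}$ for all $j\le n$. For each $j$ the sum over $n$ of $|A_{T_n}f_j-\mu(f_j)|$ has finite integral, so $A_{T_n}f_j(x)\to\mu(f_j)$ for $\nu$-a.e. $x$. Discard countably many null sets and use density together with $|A_Tf-A_Tf_j|\le\|f-f_j\|$: for $\nu$-a.e. $x$, $A_{T_n}f(x)\to\mu(f)$ for all $f\in C_c(X)$. $\blacksquare$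

## 4. Ergodicity forced by one equidistributed leaf measure

**Proof of Theorem 3(a).**

**Step 1.** *This step reduces to connected $G$ and $x_0=\Gamma$.* Let $G^0$ be the identity component, an open normal subgroup; it contains all $a_t$. If $g\in U^+$, then $a_{-t}ga_t\in G^0$ for large $t$, so $g\in G^0$. The orbit $G^0x_0$ is open; it is also closed, since its complement is a union of $G^0$-orbits, which are open. It is $a_t$-invariant and carries all translates of $\nu$. Testing (1) on $f\in C_c(X)$ supported off $G^0x_0$ gives $\mu(X\setminus G^0x_0)=0$. As $\mu$ is $G$-invariant, it charges every nonempty open set, so $X=G^0x_0$. Replace $G$ by $G^0$ and $\Gamma$ by the stabilizer of $x_0$ in $G^0$. The space, the flow, $\mu$ and $U^+$ do not change.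

**Step 2.** *This step identifies $U^+$ with the exponential of an expanded subspace.* Write $a_t=\exp(t\mathbf x)$, so $\mathrm{Ad}(a_t)=e^{tD}$ with $D=\mathrm{ad}\,\mathbf x$. The operator $D$ is semisimple: if $D=D_s+D_n$ is its Jordan decomposition, then $e^{D}=e^{D_s}e^{D_n}$ with $e^{D_n}$ unipotent and commuting with the semisimple $e^{D_s}$; semisimplicity of $e^D$ forces $e^{D_n}=1$, that is, $D_n=0$. Decompose $\mathfrak g=\mathfrak u^+\oplus\mathfrak g^0\oplus\mathfrak u^-$ according to eigenvalues of $\mathrm{Ad}(a_1)$ of modulus $>1$, $=1$, $<1$. By semisimplicity, $\mathrm{Ad}(a_t)$ is bounded on $\mathfrak g^0$ uniformly in $t\in\mathbb R$, contracts $\mathfrak u^-$ to $0$ as $t\to\infty$, and contracts $\mathfrak u^+$ to $0$ as $t\to-\infty$.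

Then $U^+=\exp\mathfrak u^+$. The inclusion $\supset$ is clear from $a_{-t}\exp(v)a_t=\exp(\mathrm{Ad}(a_{-t})v)$. Conversely let $g\in U^+$, and let $V\subset\mathfrak g$ be an open neighborhood of $0$ on which $\exp$ is a diffeomorphism onto an open set. There is $t_0$ such that $a_{-t}ga_t=\exp v_t$ with $v_t\in V$ continuous for $t\ge t_0$, and $v_t\to0$. The set of $s\ge0$ with $v_{t_0+s}=\mathrm{Ad}(a_{-s})v_{t_0}$ contains $0$ and is closed. It is also open in $[0,\infty)$: if $s$ belongs to it, then for $s'$ near $s$ both $v_{t_0+s'}$ and $\mathrm{Ad}(a_{-s'})v_{t_0}$ lie in $V$ and have the same exponential, so they coincide. So $\mathrm{Ad}(a_{-s})v_{t_0}=v_{t_0+s}\to0$ as $s\to\infty$. The $\mathfrak g^0$-component of $v_{t_0}$ stays bounded away from $0$ under $\mathrm{Ad}(a_{-s})$ unless it vanishes, and a nonzero $\mathfrak u^-$-component grows. Therefore $v_{t_0}\in\mathfrak u^+$ and $g=\exp(\mathrm{Ad}(a_{t_0})v_{t_0})\in\exp\mathfrak u^+$. Likewise put $U^-=\exp\mathfrak u^-$, the group of $g$ with $a_tga_{-t}\to Id$.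

**Step 3.** *This step builds a normal subgroup $N$ containing $U^\pm$.* Brackets of eigenvectors of $D$ add eigenvalues, so $[\mathfrak g^0,\mathfrak u^\pm]\subset\mathfrak u^\pm$. Let $\mathfrak n$ be the subalgebra generated by $\mathfrak u^+$ and $\mathfrak u^-$. It is normalized by $\mathfrak u^\pm\subset\mathfrak n$, and by $\mathfrak g^0$, which acts by derivations preserving the generating set $\mathfrak u^+\oplus\mathfrak u^-$. So $\mathfrak n$ is an ideal. Let $N$ be the closure of the connected subgroup with Lie algebra $\mathfrak n$. Since $G$ is connected, $N$ is a closed normal subgroup, and $U^\pm\subset N$. Put $H=\overline{N\Gamma}$, a closed subgroup.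

**Step 4.** *This step shows $H=G$; it is the only place where equidistribution enters.* Let $\pi:X\to G/H$ be the projection, $\mu'=\pi_*\mu$, $p=eH$. Since $U^+\subset H$, all of $U^+x_0$ maps to $p$, so $\pi_*\nu=\delta_p$ and $\pi$ maps the translate of $\nu$ by $a_t$ to $\delta_{a_tp}$. Probability measures converging to a probability measure on $C_c(X)$ converge on bounded continuous functions. So for $h\in C_c(G/H)$,
$$h(a_tp)\to\mu'(h),\qquad h(a_tp)^2\to\mu'(h^2).$$
Hence $\mu'(h^2)=\mu'(h)^2$, and $h$ is $\mu'$-a.e. constant. If the support of $\mu'$ had two points, a function $h$ separating them would contradict this. So $\mu'$ is a point mass. It is $G$-invariant and $G$ is transitive on $G/H$, so $G/H$ is one point.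

**Step 5.** *This step shows that an invariant $f$ is invariant under $N$ (the Mautner argument).* Let $f\in L^2(\mu)$ be $a_t$-invariant, and write $(gf)(x)=f(g^{-1}x)$. For $g\in U^+$,
$$\|gf-f\|_2=\|ga_tf-a_tf\|_2=\|a_{-t}ga_tf-f\|_2\xrightarrow{t\to\infty}0,$$
by strong continuity. So $gf=f$. For $g\in U^-$ let $t\to-\infty$. The stabilizer of $f$ is a closed subgroup whose Lie algebra contains $\mathfrak u^\pm$, hence $\mathfrak n$; so it contains $N$.

**Step 6.** *This step combines $N$-invariance with $H=G$ to get constancy.* The group $G$ is unimodular since it has a lattice. For $\beta\in C_c(G)$ let $f_\beta=\int\beta(h)\,hf\,dh$. At a point,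
$$f_\beta(g\Gamma)=\int\beta(h)f(h^{-1}g\Gamma)\,dh=\int\beta(gk)f(k^{-1}\Gamma)\,dk .$$
The function $k\mapsto f(k^{-1}\Gamma)$ is locally integrable: inversion preserves Haar measure, a compact set of $G$ covers $X$ with bounded multiplicity, and $f\in L^1(\mu)$. So $f_\beta$ is continuous. For $n\in N$ we have $nf_\beta=\int\beta(h)\,h(h^{-1}nh)f\,dh=f_\beta$ by normality of $N$. This equality of continuous functions holds $\mu$-a.e., hence everywhere. Let $\tilde f_\beta(g)=f_\beta(g\Gamma)$. For $n\in N$, $\gamma\in\Gamma$,
$$\tilde f_\beta(gn\gamma)=f_\beta\big((gng^{-1})g\Gamma\big)=\tilde f_\beta(g).$$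
So $\tilde f_\beta$ is right invariant under $N\Gamma$, and by continuity under $\overline{N\Gamma}=G$. It is constant. Letting $\beta$ run through an approximate identity, $f_\beta\to f$ in $L^2$, so $f$ is constant. $\blacksquare$

## 5. Pieces of full dimension: the proof of Theorem 4

Test 1 used that the directions transverse to $U^+$ do not disturb genericity. In general the directions of $\mathfrak g^0$ need not commute with $a_t$, so there we approximate.

**Step 1.** *This step sets up product coordinates.* By Theorem 3(a), $\mu$ is ergodic, and as in Step 1 of Section 4 we may assume $G$ connected. Applying the pointwise ergodic theorem to a countable dense set of functions, $\mu$-a.e. point is generic. Fix $u_0\in U^+$ and consider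
$$\mathfrak g^0\times\mathfrak u^-\times U^+\to X,\qquad (v,w,u)\mapsto\exp(v)\exp(w)\,u\,x_0 .$$
At $(0,0,u_0)$, after right translation by $u_0^{-1}$, the image of the differential is $\mathfrak g^0+\mathfrak u^-+\mathfrak u^+=\mathfrak g$. So the map is a diffeomorphism from a neighborhood $V_0\times W_0\times O$ of $(0,0,u_0)$ onto an open set, and $\mu$ has a positive smooth density in these coordinates. By Fubini, for a.e. $(v,w)\in V_0\times W_0$ the point $\exp(v)\exp(w)ux_0$ is generic for a.e. $u\in O$. Choose such $(v_n,w_n)\to(0,0)$. For a.e. $u\in O$ the points $y_n=\exp(v_n)\exp(w_n)ux_0$ are generic for all $n$.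

**Step 2.** *This step passes genericity from $y_n$ to $ux_0$.* We have
$$a_ty_n=\exp(\mathrm{Ad}(a_t)v_n)\exp(\mathrm{Ad}(a_t)w_n)\,a_tux_0,$$
with $\mathrm{Ad}(a_t)w_n\to0$ as $t\to\infty$ and $\|\mathrm{Ad}(a_t)v_n\|\le C\|v_n\|$, where $C$ does not depend on $t,n$. For $f\in C_c(X)$,
$$|f(a_ty_n)-f(a_tux_0)|\le\sup_{\|v\|\le C\|v_n\|}\sup_x|f(\exp(v)x)-f(x)|+\sup_x|f(\exp(\mathrm{Ad}(a_t)w_n)x)-f(x)| ,$$
and the last term tends to $0$ as $t\to\infty$. As $A_Tf(y_n)\to\mu(f)$,
$$\limsup_{T\to\infty}|A_Tf(ux_0)-\mu(f)|\le\sup_{\|v\|\le C\|v_n\|}\sup_x|f(\exp(v)x)-f(x)|\xrightarrow{n\to\infty}0 .$$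

**Step 3.** *This step concludes.* Countably many sets $O$ cover $U^+$, so $ux_0$ is generic for a.e. $u\in U^+$. If $\dim Y=\dim U^+$, then $Y$ is open in $U^+$ and $\nu_Y$ is absolutely continuous with respect to Haar measure on $U^+$. So $\nu$ is Birkhoff generic. $\blacksquare$

## 6. The gap between mean and almost everywhere convergence

Can Step 3 of Section 3 be improved to all $T\to\infty$? For $T_n\le T\le T_{n+1}$ we have $|A_Tf-A_{T_n}f|\le2\|f\|(1-T_n/T)$, so convergence along $T_n$ fills in to all $T$ if, for every $\epsilon>0$, it can be arranged along $T_n=(1+\epsilon)^n$. The argument of Section 3 would give that if $\int|A_{(1+\epsilon)^n}f-\mu(f)|\,d\nu$ were summable in $n$. This is the exact point where it stops: the hypothesis (1) has no rate. It controls each time separately, up to a set of parameters of small measure, and nothing prevents that small set from moving with time.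

The standard model of this failure is the typewriter sequence. Let $J_1,J_2,\dots$ enumerate the intervals $[(j-1)2^{-p},j2^{-p}]$, $1\le j\le2^p$, first for $p=1$ ("pass $1$"), then $p=2$, and so on. Then $\int_0^1 1_{J_k}=|J_k|\to0$, yet every $x\in[0,1]$ has $1_{J_k}(x)=1$ for infinitely many $k$.

We now realize the typewriter by a curve in the setting of Test 2. Over $J_k$ we bend the curve so that it is extremely close to rational lines; its points then spend almost all of a very long interval $[0,S_k]$ near the cusp. At those times the bad parameters lie in $J_k$, whose length tends to $0$, so equidistribution is not affected. One precaution is needed: a piece lying exactly on a rational line would never equidistribute. So after flattening we add a tiny curvature, invisible up to time $S_k$, and wait until equidistribution has returned before starting work on $J_{k+1}$.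

## 7. Flattening a curve in $SL_3(\mathbb R)/SL_3(\mathbb Z)$: the proof of Theorem 1

The only equidistribution input is the following theorem.

**Theorem (N. Shah, Invent. Math. 177 (2009), 509–532; main equidistribution theorem, case $SL_3$).** If $\xi:[a,b]\to\mathbb R^2$ is analytic with image not contained in an affine line, then $\frac1{b-a}\int_a^bf(a_tu(\xi(s))x_0)\,ds\to\mu(f)$ for all $f\in C_c(X)$.

Piecewise polynomial means: polynomial on each of finitely many intervals subdividing $[0,1]$. Let $\mathcal S$ be the set of $C^1$ piecewise polynomial functions on $[0,1]$ with every piece of degree at least $2$. If $\deg P\ge2$, the curve $(x,P(x))$ lies in no line. Applying Shah's theorem piece by piece, for $\phi\in\mathcal S$, $f\in C_c(X)$ and every finite union of intervals $A$,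
$$\Lambda_t(\phi,f,A):=\int_Af(a_tu(x,\phi(x))x_0)\,dx\xrightarrow{t\to\infty}|A|\mu(f).\tag{3}$$

**Lemma 5 (flattening).** Let $\phi\in C^1([0,1])$ be piecewise polynomial, $J\subset[0,1]$ a closed interval, $\epsilon>0$. There are a $C^1$ piecewise polynomial $\psi$ with $\psi=\phi$ off $J$ and $\|\psi-\phi\|_{C^1}\le\epsilon$, and a subdivision of $J$ into finitely many intervals of equal length, such that on the concentric middle half of each of them $\psi$ equals an affine function with rational coefficients.

*Proof.* Here $\|\cdot\|_{C^1}$ is the sum of the sup norms of the function and its derivative. Let $M$ be a Lipschitz constant of $\phi'$. Subdivide $J$ into intervals $[b_i,b_i+\ell]$ with $\ell\le1$. Choose rational $\alpha_i,\beta_i$ such that $A_i(x)=\alpha_ix+\beta_i$ satisfies $|\alpha_i-\phi'(b_i)|\le\ell$ and $|A_i(b_i)-\phi(b_i)|\le\ell^2$. On $[b_i,b_i+\ell]$,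
$$|A_i'-\phi'|\le\ell+M\ell=(M+1)\ell,\qquad |A_i-\phi|\le\ell^2+(M+1)\ell\cdot\ell=(M+2)\ell^2 .$$
Let $h(r)=3r^2-2r^3$, so $h(0)=h'(0)=h'(1)=0$, $h(1)=1$ and $0\le h'\le\frac32$ on $[0,1]$. Put $\chi(r)=h(4r)$ on $[0,\frac14]$, $\chi=1$ on $[\frac14,\frac34]$, $\chi(r)=h(4(1-r))$ on $[\frac34,1]$. Then $\chi$ is $C^1$ and piecewise polynomial, $0\le\chi\le1$, $|\chi'|\le6$, and $\chi=\chi'=0$ at $0$ and $1$. On $[b_i,b_i+\ell]$ set
$$\psi=\phi+\chi\big(\tfrac{x-b_i}\ell\big)(A_i-\phi),$$
and $\psi=\phi$ off $J$. The pieces fit in $C^1$ because $\chi=\chi'=0$ at the ends, and $\psi=A_i$ on the middle half. Finally $|\psi-\phi|\le(M+2)\ell^2$ and $|\psi'-\phi'|\le\frac6\ell(M+2)\ell^2+(M+1)\ell=(7M+13)\ell$. Take $\ell$ small. $\square$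

**Step 1. Construction of $\varphi$.** *This step chooses, for each $k$, a waiting time $T_k$, a flattening over $J_k$, a long time $S_k$, and a tiny curvature, in that order.* Let $J_k$ be the typewriter intervals of Section 6 and $\{f_j\}$ a dense sequence in $C_c(X)$. Put $\varphi_0(x)=x^2\in\mathcal S$, $S_0=0$, $\varepsilon_0=1$. Given $\varphi_{k-1}\in\mathcal S$, $S_{k-1}$, $\varepsilon_{k-1}$, choose successively:

1. $T_k\ge S_{k-1}$ such that for all $t\ge T_k$, all $j\le k$ and all dyadic intervals $D\subset[0,1]$ of level at most $k$,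
$$\big|\Lambda_t(\varphi_{k-1},f_j,D\setminus J_k)-|D\setminus J_k|\,\mu(f_j)\big|\le\tfrac1k;\tag{4}$$
this is possible by (3), as only finitely many pairs $(j,D)$ occur;
2. $\varepsilon_k\le\min(\varepsilon_{k-1}/2,\ 2^{-k}e^{-3T_k})$, $\varepsilon_k>0$;
3. $\psi_k$ from Lemma 5 for $(\varphi_{k-1},J_k,\varepsilon_k/2)$. Let $C_k\subset J_k$ be the union of the middle halves, $A_i(x)=\alpha_ix+\beta_i$ the affine functions there, $q_k\ge1$ a common denominator of all $\alpha_i,\beta_i$, and $H_k\ge2$ a number with $H_k\ge q_k(1+\max_i|\alpha_i|)$;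
4. $S_k\ge\max(T_k+1,\ k\log(kH_k))$; in particular $S_k\ge\log H_k$;
5. with $J_k=[a,b]$ and $\theta_k=(x-a)^2(b-x)^2$ on $J_k$, $\theta_k=0$ elsewhere (a $C^1$ function), a number $\eta_k>0$ with
$$\eta_k\|\theta_k\|_{C^1}\le\tfrac{\varepsilon_k}2,\qquad e^{2S_k}H_k\,\eta_k\|\theta_k\|\le\tfrac1k,$$
and such that the $x^4$-coefficient of $\psi_k+\eta_k\theta_k$ is nonzero on each piece inside $J_k$. As $\theta_k$ has $x^4$-coefficient $1$ there, this excludes only finitely many values of $\eta_k$.

Set $\varphi_k=\psi_k+\eta_k\theta_k$. Inside $J_k$ its pieces have degree at least $4$; off $J_k$ it equals $\varphi_{k-1}$. So $\varphi_k\in\mathcal S$, and $\|\varphi_k-\varphi_{k-1}\|_{C^1}\le\varepsilon_k$. Since $\varepsilon_k\le2^{-k}$, the functions $\varphi_k$ converge in $C^1([0,1])$ to some $\varphi$, and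
$$\|\varphi-\varphi_k\|\le\sum_{l>k}\varepsilon_l\le2\varepsilon_{k+1}\le2^{-k}e^{-3T_{k+1}}\le2^{-k}e^{-3S_k}.\tag{5}$$
The graph of $\varphi$ is a $C^1$ curve, and $\nu_Y=\rho(x)\,dx$ with $\rho$ positive, continuous and bounded.

**Step 2. Equidistribution.** *This step proves conclusion 1 by showing that at times in $[T_k,T_{k+1}]$ only parameters in $J_k$ can misbehave.* Fix $j$ and a dyadic $D$, and let $k\ge j$ and $k\ge$ level of $D$, $t\in[T_k,T_{k+1}]$. Off $J_k$ we have $\varphi_{k-1}=\varphi_k$, so for $x\notin J_k$
$$a_tu(x,\varphi(x))x_0=u\big(0,e^{3t}(\varphi(x)-\varphi_k(x))\big)\,a_tu(x,\varphi_{k-1}(x))x_0,\qquad e^{3t}|\varphi(x)-\varphi_k(x)|\le2^{-k},$$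
the inequality by (5) and $t\le T_{k+1}$. Put $\omega_f(r)=\sup_{|s|\le r,\,z\in X}|f(u(0,s)z)-f(z)|$, which tends to $0$ with $r$. Bounding the contribution of $D\cap J_k$ to each of the two terms by $|J_k|\|f_j\|$ and using (4) on $D\setminus J_k$,
$$\big|\Lambda_t(\varphi,f_j,D)-|D|\mu(f_j)\big|\le2|J_k|\|f_j\|+\omega_{f_j}(2^{-k})+\tfrac1k\xrightarrow{k\to\infty}0 .$$
Since $T_{k+1}\ge S_k\ge T_k+1$, the windows $[T_k,T_{k+1}]$ cover $[T_1,\infty)$. So $\Lambda_t(\varphi,f_j,D)\to|D|\mu(f_j)$ for all $j$ and $D$. Combinations of dyadic indicators are dense in $L^1([0,1])$, $\{f_j\}$ is dense in $C_c(X)$, and $|\int wf(\cdot)\,dx|\le\|w\|_1\|f\|$. Therefore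
$$\int_0^1w(x)f(a_tu(x,\varphi(x))x_0)\,dx\to\mu(f)\int_0^1w\qquad\text{for all } w\in L^1([0,1]),\ f\in C_c(X).$$
A probability measure absolutely continuous with respect to $\nu$ is the image of $w(x)\,dx$ for some such $w$. This is conclusion 1.

**Step 3. Points over $C_k$ stay near the cusp.** *This step exhibits the short vector of Test 2 for almost all of $[0,S_k]$.* Let $x\in C_k$, in the middle half belonging to $A_i$. The integer vector $(q_k\beta_i,\ q_k\alpha_i,\ -q_k)^{\mathsf T}$ is nonzero, and $a_tu(x,\varphi(x))$ sends it to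
$$\big(e^{2t}q_k(A_i(x)-\varphi(x)),\ e^{-t}q_k\alpha_i,\ -e^{-t}q_k\big)^{\mathsf T}.\tag{6}$$
As $\varphi_k(x)=A_i(x)+\eta_k\theta_k(x)$, (5) gives $|\varphi(x)-A_i(x)|\le\eta_k\|\theta_k\|+2^{-k}e^{-3S_k}$. For $t\le S_k$ the first coordinate of (6) has absolute value at most
$$e^{2S_k}H_k\eta_k\|\theta_k\|+2^{-k}H_ke^{-S_k}\le\tfrac1k+2^{-k}\le\tfrac2k .$$
For $t\ge\log(kH_k)$ the others are at most $e^{-t}H_k\le\frac1k$. So for $t\in[\log(kH_k),S_k]$ the lattice has a nonzero vector of sup norm at most $2/k$. Let $Q\subset X$ be compact. By Mahler's criterion there is $\kappa>0$ such that lattices in $Q$ have no nonzero vector of norm less than $\kappa$. So for all $k>2/\kappa$ and all $x\in C_k$,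
$$\tfrac1{S_k}\big|\{t\in[0,S_k]:a_tu(x,\varphi(x))x_0\in Q\}\big|\le\frac{\log(kH_k)}{S_k}\le\frac1k .$$
If $x\in\limsup C_k$, that is, $x\in C_k$ for infinitely many $k$, use these $S_k$ as the sequence $S_n$: the proportion tends to $0$ for every compact $Q$. Such a point is not generic: take $f\in C_c(X)$ with $0\le f\le1$ and $\mu(f)>0$; then $A_{S_n}f\to0\ne\mu(f)$.

**Step 4. $\limsup C_k$ has full measure.** *This step replaces "every point of $J_k$" in the typewriter by "half of the points, at every small scale".* Let $C^{(p)}$ be the union of the $C_k$ over the finitely many $k$ in pass $p$. For each $p$, every $x\in[0,1]$ lies in a subdivision interval $\Delta_p$ of Lemma 5, of length at most $2^{-p}$, with $|\Delta_p\cap C^{(p)}|\ge\frac12|\Delta_p|$. Let $E=[0,1]\setminus\bigcup_{p\ge P}C^{(p)}$, and suppose $|E|>0$. At a Lebesgue density point $x$ of $E$ we have $|E\cap\Delta_p|/|\Delta_p|\to1$, since $\Delta_p$ is an interval containing $x$ whose length tends to $0$. But this ratio is at most $\frac12$ for $p\ge P$. So $|E|=0$ for every $P$, and $\limsup C_k=\bigcap_P\bigcup_{p\ge P}C^{(p)}$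 has full measure. Together with Step 3 this is conclusion 2. $\blacksquare$

*Remark.* The scheme does not extend to smooth limits as it stands. Suppose that also $\eta_k\to0$, that $\varphi\in C^2$, and that $\varphi_k''\to\varphi''$ uniformly off the breakpoints. On the interiors of the middle halves $\varphi_k''=\eta_k\theta_k''$, which is at most $12\eta_k$ in absolute value. Almost every $x$ lies in infinitely many of these interiors, so $\varphi''=0$ a.e., and $\varphi$ is affine. For a $C^\infty$ example we use another space and let the bad set be chosen by independent events of probability $1/k$: these probabilities tend to $0$, but their sum diverges.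

## 8. A random smooth curve in a product of two modular surfaces: the proof of Theorem 2

Notation: $L=SL_2(\mathbb R)$, $\Gamma_2=SL_2(\mathbb Z)$, $Z=L/\Gamma_2$ with $m$, $o$, $g_t$, $u(s)$ as in Section 1. With $a_t=(g_{2t},g_t)$ we have $U^+=\{(u(s),u(r))\}\cong\mathbb R^2$. The first factor moves twice as fast as the second. We shall see in Lemma 8 that it then decouples, so that only the distribution of the values $\varphi(x)$ matters.

### 8.1. Two equidistribution lemmas on $Z$ from mixing and counting

**Lemma 6.** Let $F\in C_c(Z)$. (i) For compact $Q\subset Z$, $\sup_{z\in Q}\big|\int_0^1F(g_tu(r)z)\,dr-m(F)\big|\to0$ as $t\to\infty$. (ii) For $w\in L^1(\mathbb R)$, $\int w(s)F(g_tu(s)o)\,ds\to m(F)\int w$.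

*Proof.* (i) *We thicken the segment $u([0,1])z$ in directions that the flow does not expand, and apply mixing.* Let $P$ be the group of lower triangular matrices with positive diagonal, $V\subset P$ a compact neighborhood of $Id$. For $p\in V$, $t\ge0$, the matrix $g_tpg_{-t}$ has the diagonal of $p$, and its lower entry is that of $p$ times $e^{-t}$. So
$$e(V):=\sup_{p\in V,\ t\ge0}\ \sup_y|F(g_tpg_{-t}y)-F(y)|\to0\quad\text{as }V\to Id .$$
As $g_tpu(r)z=(g_tpg_{-t})g_tu(r)z$, the integral $\int_0^1F(g_tu(r)z)\,dr$ differs by at most $e(V)$, for all $z$ and all $t\ge0$, from the average of $F(g_tpu(r)z)$ over $(p,r)\in V\times[0,1]$ with respect to normalized left Haar measure $d_lp$ times $dr$. The map $(p,r)\mapsto pu(r)$ is injective, and Haar measure of $L$ on $PU$, with $U=\{u(r):r\in\mathbb R\}$, is proportional to $d_lp\,dr$. So the average equals $\int_LF(g_tgz)\theta(g)\,dg$, where $\theta\in L^1(L)$ is the normalized indicator of $Vu([0,1])$. Write $z=h\Gamma_2$ and normalize Haar measure so that $\int_L\theta'(g)\,dg=\int_Z\sum_{\gamma\in\Gamma_2}\theta'(g\gamma)\,dm(g\Gamma_2)$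 for all $\theta'\in L^1(L)$. Substituting $g\mapsto gh^{-1}$ and summing over $\Gamma_2$,
$$\int_LF(g_tgz)\theta(g)\,dg=\int_ZF(g_ty)\,\Theta_z(y)\,dm(y),\qquad \Theta_z(g\Gamma_2)=\sum_{\gamma\in\Gamma_2}\theta(g\gamma h^{-1}).$$
This $\Theta_z$ does not depend on the representative $h$, and it is a probability density. Right translation is continuous in $L^1(L)$ and summation over $\Gamma_2$ is a contraction $L^1(L)\to L^1(m)$. So $z\mapsto\Theta_z\in L^1(m)$ is continuous, and $\{\Theta_z:z\in Q\}$ is compact. By mixing, $\int F(g_ty)\Theta\,dm-m(F)\int\Theta\,dm\to0$ for $\Theta\in L^2(m)$. These functionals are Lipschitz in $L^1(m)$ with constant $2\|F\|$, so the convergence holds for $\Theta\in L^1(m)$ and is uniform on compact subsets of $L^1(m)$. Let $t\to\infty$: the limsup of the supremum in (i) is at most $e(V)$. Let $V\to Id$.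

(ii) Let $w=1_{[a,b]}$, $\lambda=\log(b-a)$. As $u((b-a)r)=g_\lambda u(r)g_{-\lambda}$,
$$\frac1{b-a}\int_a^bF(g_tu(s)o)\,ds=\int_0^1F\big(g_{t+\lambda}u(r)\,g_{-\lambda}u(a)o\big)\,dr\to m(F)$$
by (i) for the one-point set $Q=\{g_{-\lambda}u(a)o\}$. Step functions are dense in $L^1(\mathbb R)$. $\square$

The next lemma is the same statement for very short segments, uniformly in their position.

**Lemma 7.** For $F\in C_c(Z)$,
$$\sup_{b\in\mathbb R,\ t\ge3s}\Big|\int_0^1F(g_tu(b+e^{-s}r)o)\,dr-m(F)\Big|\to0\quad\text{as } s\to\infty .$$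

*Proof.* *We stop the flow a bounded time $R$ before $t$, show by counting rationals that most points are then in a compact set, and use Lemma 6(i) for the remaining time.* Fix $R>0$ and $\kappa\in(0,1)$; put $t'=t-R$, $\delta=e^{-s}$, and let $s$ be so large that $3s\ge R$; then $t'\ge0$. The integral is $\frac1\delta\int_b^{b+\delta}F(g_tu(y)o)\,dy$. Shifting $y$ by $e^{-t'}r'$ changes it by at most $2\|F\|e^{-t'}/\delta$ for $r'\in[0,1]$. Since $g_tu(e^{-t'}r')=g_Ru(r')g_{t'}$, averaging over $r'$ shows that the integral equals
$$\frac1\delta\int_b^{b+\delta}\Big(\int_0^1F(g_Ru(r')g_{t'}u(y)o)\,dr'\Big)dy+O\big(\|F\|e^{-t'}/\delta\big),\qquad \frac{e^{-t'}}\delta=e^{R-t+s}\le e^{R-2s}\to0 .\tag{7}$$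
Let $Q_\kappa\subset Z$ be the set of lattices with no nonzero vector of sup norm less than $\kappa$, compact by Mahler's criterion. If $g_{t'}u(y)o\notin Q_\kappa$, there are integers $(l,n)\ne0$ with
$$e^{t'/2}|ny+l|<\kappa,\qquad e^{-t'/2}|n|<\kappa .$$
Here $n\ne0$, because $n=0$ would give $|l|<\kappa<1$; changing sign, $n\ge1$. For fixed $n$, an $l$ that occurs for some $y\in[b,b+\delta]$ satisfies $-l\in(nb-1,\,nb+n\delta+1)$, so there are at most $n\delta+3$ of them. Each gives a set of $y$ of measure at most $2\kappa e^{-t'/2}/n$. Summing over $1\le n<\kappa e^{t'/2}$, the measure of the set of such $y$ is at most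
$$2\kappa e^{-t'/2}\delta\cdot\kappa e^{t'/2}+6\kappa e^{-t'/2}\sum_{1\le n<\kappa e^{t'/2}}\frac1n\le2\kappa^2\delta+6\kappa e^{-t'/2}\Big(1+\frac{t'}2\Big).$$
Its proportion in $[b,b+\delta]$ is at most $2\kappa^2+6\kappa e^{s-t'/2}(1+t'/2)$. From $s\le t/3=(t'+R)/3$ we get $s-t'/2\le R/3-t'/6$, and $t'\ge3s-R$. So the second term tends to $0$ as $s\to\infty$, uniformly in $t\ge3s$ and $b$. By (7), the limsup as $s\to\infty$ of the supremum in the lemma is at most
$$\sup_{z\in Q_\kappa}\Big|\int_0^1F(g_Ru(r')z)\,dr'-m(F)\Big|+4\kappa^2\|F\| .$$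
Let $R\to\infty$, using Lemma 6(i), and then $\kappa\to0$. $\square$

### 8.2. The fast factor decouples

**Lemma 8.** Let $\varphi\in C^1(\mathbb R)$ satisfy
$$\int w(x)F(g_tu(\varphi(x))o)\,dx\to m(F)\int w\qquad\text{for all } w\in L^1([0,1]),\ F\in C_c(Z).\tag{8}$$
Then $\int w(x)f\big(a_t(u(x),u(\varphi(x)))x_0\big)\,dx\to\mu(f)\int w$ for all $w\in L^1([0,1])$, $f\in C_c(X)$.

*Example.* The function $\varphi(x)=x$ satisfies (8), by Lemma 6(ii). A constant $\varphi=c$ does not: with $z_t=g_tu(c)o$, (8) for $F$ and $F^2$ would give $F(z_t)\to m(F)$ and $F(z_t)^2\to m(F^2)$, so $m(F^2)=m(F)^2$ for every $F\in C_c(Z)$, which is false for nonconstant $F$.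

*Proof.* Finite sums of products $F_1\otimes F_2$ with $F_i\in C_c(Z)$ are dense in $C_c(X)$ (Stone–Weierstrass), and $C_c((0,1))$ is dense in $L^1([0,1])$. So let $f=F_1\otimes F_2$, $w\in C_c((0,1))$, extended by $0$, and
$$D_t=\int_{\mathbb R}w(x)\,F_1(g_{2t}u(x)o)\,F_2(g_tu(\varphi(x))o)\,dx .$$
Fix $\mathcal K>0$. *We average over shifts $x\mapsto x+s$ with $0\le s\le\mathcal Ke^{-2t}$, which move the fast factor by a bounded amount and the slow factor hardly at all.* Such a shift does not change $D_t$. Let $c$ be a Lipschitz constant of $\varphi$ near $[0,1]$. Then $w(x+s)-w(x)\to0$ uniformly;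
$$g_tu(\varphi(x+s))o=u\big(e^t(\varphi(x+s)-\varphi(x))\big)g_tu(\varphi(x))o,\qquad |e^t(\varphi(x+s)-\varphi(x))|\le c\mathcal Ke^{-t}\to0;$$
and $g_{2t}u(x+s)=u(e^{2t}s)g_{2t}u(x)$. Hence
$$D_t=\int w(x)\,F_2(g_tu(\varphi(x))o)\,F_1^{\mathcal K}(g_{2t}u(x)o)\,dx+o(1),\qquad F_1^{\mathcal K}(z)=\frac1{\mathcal K}\int_0^{\mathcal K}F_1(u(s)z)\,ds .$$
So
$$\Big|D_t-m(F_1)\int wF_2(g_tu(\varphi(x))o)\,dx\Big|\le\|w\|\|F_2\|\int_0^1\big|F_1^{\mathcal K}-m(F_1)\big|(g_{2t}u(x)o)\,dx+o(1).$$
The function $|F_1^{\mathcal K}-m(F_1)|$ is a constant plus an element of $C_c(Z)$, so by Lemma 6(ii) the integral on the right tends to $\|F_1^{\mathcal K}-m(F_1)\|_{L^1(m)}$. This tends to $0$ as $\mathcal K\to\infty$ by the mean ergodic theorem, since $u(s)$ acts ergodically on $Z$. By (8), $m(F_1)\int wF_2(g_tu(\varphi(x))o)\,dx\to m(F_1)m(F_2)\int w=\mu(f)\int w$. $\square$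

### 8.3. A Cantor set and a random smooth function on it

We now need $\varphi$ satisfying (8) whose values on a large set $K$ are, infinitely often, extremely close to rationals; recall from Section 1 that rational $p/q$ send $u(p/q)o$ to the cusp. Let
$$\delta_k=e^{-k!},\quad M_k=k^2,\quad N_k=M_1\cdots M_k=(k!)^2,\quad \varepsilon_k=\varepsilon2^{-k}.$$

**Step 1. The set $K$.** *This step builds a tree of intervals with equal masses.* Let $K_0=[0,1]$, $\mathcal P_0=\{K_0\}$. Given the set $\mathcal P_{k-1}$ of components of $K_{k-1}$, divide each $I'\in\mathcal P_{k-1}$ into $M_k$ equal cells; the children of $I'$ are the concentric closed subintervals of the cells of relative length $1-\varepsilon_k$. Let $\mathcal P_k$ be the set of all children, $K_k$ their union, and $K=\bigcap_kK_k$. Then $K$ is a compact subset of $(0,1)$ with $|K|=\prod_k(1-\varepsilon_k)\ge1-\sum_k\varepsilon_k=1-\varepsilon$. All sets $K\cap I$, $I\in\mathcal P_k$, are translates of each other, so $|K\cap I|=|K|/N_k$. For $x\in K$ let $I_k(x)\in\mathcal P_k$ be the interval containing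 $x$.

**Step 2. The function $\varphi_1$.** *This step attaches a number $\xi_I\in[0,1]$ to each interval and checks smoothness.* A cell of level $k$ has length $\prod_{l<k}(1-\varepsilon_l)/N_k\ge(1-\varepsilon)/N_k$, so the collar on each side of the child in its cell has length at least $r_k=\varepsilon_k(1-\varepsilon)/(2N_k)$. For $I\in\mathcal P_k$ let $\chi_I\in C_c^\infty$ be supported in the interior of its cell, $0\le\chi_I\le1$, $\chi_I=1$ on $I$, $|\chi_I^{(q)}|\le C_qr_k^{-q}$. For any numbers $\xi_I\in[0,1]$ put
$$\varphi_1=\sum_{k\ge1}\delta_k\sum_{I\in\mathcal P_k}\xi_I\chi_I .$$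
The functions $\chi_I$ of one level have disjoint supports, and $\sum_k\delta_kr_k^{-q}<\infty$ for each $q$, because $e^{-k!}$ beats every power of $2^k(k!)^2$. So $\varphi_1\in C^\infty(\mathbb R)$. On $K$ we have $\varphi_1(x)=\sum_k\delta_k\xi_{I_k(x)}$. For $I\in\mathcal P_k$ with chain $I_1\supset\dots\supset I_k=I$, write $c_I=\sum_{l\le k}\delta_l\xi_{I_l}$; also $c_{K_0}=0$. For every $k\ge1$ the tail satisfies
$$0\le\varphi_1(x)-c_{I_k(x)}\le\sum_{l>k}\delta_l\le2\delta_{k+1},\tag{9}$$
since $\delta_{l+1}/\delta_l=e^{-l\cdot l!}\le e^{-1}<\frac12$.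

**Step 3. Good and bad intervals.** *This step chooses the numbers $\xi_I$.* Call $I\in\mathcal P_k$ *bad* if it is among the first $k$ of the $k^2$ children of its parent, otherwise *good*. For good $I$ let $\xi_I$ be independent and uniform in $[0,1]$. For bad $I\in\mathcal P_k$ with parent $I'$, choose, level by level, $\xi_I\in[0,1]$ so that $c_I=c_{I'}+\delta_k\xi_I$ is the smallest element of $q_k^{-1}\mathbb Z\cap[c_{I'},c_{I'}+\delta_k]$, where $q_k=\lceil1/\delta_k\rceil$. The set is nonempty because $1/q_k\le\delta_k$. Each bad $\xi_I$ is thus a function of the good ones of lower levels.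

### 8.4. Almost surely, the values $\varphi_1(x)$ equidistribute

**Claim 9.** Almost surely, for all $w\in L^1(K)$ and $F\in C_c(Z)$: $\int_Kw(x)F(g_tu(\varphi_1(x))o)\,dx\to m(F)\int_Kw$.

*Proof.* Linear combinations of the functions $1_{K\cap I_0}$, $I_0\in\bigcup_j\mathcal P_j$, are dense in $L^1(K)$, since the lengths of the intervals in $\mathcal P_j$ tend to $0$. So it suffices to treat $w=1_{K\cap I_0}$, $I_0\in\mathcal P_j$, and $F$ in a countable dense set. Let $k>\max(j,2)$ and $t\in[3\,k!,\,3(k+1)!]$; these windows cover all large $t$.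

**Step 1.** *This step discards the bad intervals of levels $k,k+1$ and the tail of the series.* The points $x\in K\cap I_0$ with $I_k(x)$ or $I_{k+1}(x)$ bad have relative measure at most $\frac1k+\frac1{k+1}$. For the others put $I=I_k(x)$, with parent $I'$, and $J=I_{k+1}(x)$. By (9) at level $k+1$,
$$e^t\big|\varphi_1(x)-(c_{I'}+\delta_k\xi_I+\delta_{k+1}\xi_J)\big|\le2e^{3(k+1)!-(k+2)!}=2e^{-(k-1)(k+1)!}\to0 .$$
Every good $I$ has the same number of good children, and all sets $K\cap J$ have the same measure. So, up to $o(1)$ as $k\to\infty$, uniformly in $t$ in the window and in the $\xi$'s, the quantity $|K\cap I_0|^{-1}\int_{K\cap I_0}F(g_tu(\varphi_1(x))o)\,dx$ equals the average over the good $I\in\mathcal P_k$, $I\subset I_0$, of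
$$X_I(t)=\text{average over the good children } J \text{ of } I \text{ of } F\big(g_tu(c_{I'}+\delta_k\xi_I+\delta_{k+1}\xi_J)o\big).$$

**Step 2.** *This step computes conditional means.* Let $\mathcal F_{k-1}$ be the $\sigma$-algebra generated by the $\xi$'s of levels at most $k-1$. Given $\mathcal F_{k-1}$, the numbers $c_{I'}$, $I'\in\mathcal P_{k-1}$, are determined, and the good $\xi$'s of levels $k$ and $k+1$ are still independent and uniform. Different $X_I(t)$ involve disjoint sets of these, so they are conditionally independent, and they are bounded by $\|F\|$. Integrate first over $\xi_I$: by Lemma 7 with $s=k!$ and $b=c_{I'}+\delta_{k+1}\xi_J$, the conditional mean of $X_I(t)$ is $m(F)+o(1)$, uniformly in $t\ge3\,k!$.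

**Step 3.** *This step makes the averages close to $m(F)$ at all times of a fine grid.* The number of good $I\subset I_0$ is $\frac{N_k}{N_j}(1-\frac1k)\ge\frac{N_k}{2N_j}$. By Chebyshev, for fixed $t$ and $\epsilon'>0$ the average of the $X_I(t)$ differs from its conditional mean by more than $\epsilon'$ with probability at most $2\|F\|^2N_j/(\epsilon'^2N_k)$. Use the times $t\in3\,k!+\frac1k\mathbb Z_{\ge0}$ in the window; there are at most $3k(k+1)!+1$ of them. Since
$$\sum_k\frac{3k(k+1)!+1}{(k!)^2}<\infty ,$$
Borel–Cantelli shows: almost surely, for all large $k$, the averages are within $\epsilon'+o(1)$ of $m(F)$ at all grid times.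

**Step 4.** *This step fills in the remaining times.* Between neighboring grid times each $X_I$ varies by at most $\sup_{0\le s\le1/k}\|F\circ g_s-F\|\to0$. So almost surely the limsup as $t\to\infty$ of $\big||K\cap I_0|^{-1}\int_{K\cap I_0}F(g_tu(\varphi_1(x))o)\,dx-m(F)\big|$ is at most $\epsilon'$. Take $\epsilon'\downarrow0$ through a sequence, and intersect over the countably many $I_0$ and $F$. $\square$

Fix from now on a realization as in Claim 9.

### 8.5. Almost every point of $K$ is bad infinitely often

**Claim 10.** For a.e. $x\in K$ there are infinitely many $k$ with $I_k(x)$ bad. For such $x$, along $S_k=2(k+1)!-2\log(2kq_k)$ for these $k$, the proportion of $t\in[0,S_k]$ for which $g_tu(\varphi_1(x))o$ lies in a given compact subset of $Z$ tends to $0$.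

*Proof.* Under normalized Lebesgue measure on $K$, the position of $I_k(x)$ among the $k^2$ children of its parent is uniform, and these positions are independent for different $k$. So the events "$I_k(x)$ is bad" are independent with probability $k/k^2=1/k$, and the second Borel–Cantelli lemma gives the first statement.

Let $I_k(x)=I$ be bad. Then $c_I=p/q_k$ with $p$ an integer, and $0\le\varphi_1(x)-p/q_k\le2\delta_{k+1}$ by (9). The lattice $g_tu(\varphi_1(x))\mathbb Z^2$ contains the nonzero vector
$$\big(e^{t/2}(q_k\varphi_1(x)-p),\ e^{-t/2}q_k\big).$$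
The second coordinate is at most $\frac1k$ when $t\ge2\log(kq_k)$. The first is at most $2e^{t/2}q_k\delta_{k+1}$, which is at most $\frac1k$ when $t\le2\log\frac1{2kq_k\delta_{k+1}}=S_k$. Now $\log q_k\le k!+1$, so $2\log(kq_k)\le2\,k!+2+2\log k$, while $S_k\ge2(k+1)!-2\,k!-2-2\log(2k)$. Hence $2\log(kq_k)/S_k\to0$. By Mahler's criterion, for large such $k$ the orbit meets a given compact set during $[0,S_k]$ only at times $t<2\log(kq_k)$. $\square$

### 8.6. Off the Cantor set, and the end of the proof

**Step 1.** *This step changes $\varphi_1$ off $K$ so that its derivative vanishes almost nowhere there.* Define $\kappa_0\in C^\infty(\mathbb R)$ to be $0$ on $K$; on the $i$-th bounded gap $(a,b)$ of $K$ put $\kappa_0(x)=h_i\exp\big(-\frac1{(x-a)(b-x)}\big)$, with $h_i>0$ so small that its $C^i$ norm is at most $2^{-i}$; on the two unbounded components of the complement put $\kappa_0(x)=\exp(-1/\mathrm{dist}(x,K))$. The sum over gaps converges in every $C^q$, so $\kappa_0$ is smooth. Off $K$, its derivative vanishes only at the midpoints of the bounded gaps.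 The sets
$$\{x\notin K:\ \kappa_0'(x)\ne0,\ \varphi_1'(x)+\eta\kappa_0'(x)=0\},\qquad\eta\in\mathbb R,$$
are pairwise disjoint, because $x$ determines $\eta=-\varphi_1'(x)/\kappa_0'(x)$. So all but countably many of them are null sets. Fix $\eta$ for which it is null, and put $\varphi=\varphi_1+\eta\kappa_0\in C^\infty(\mathbb R)$. Then $\varphi'\ne0$ a.e. off $K$, and $\varphi=\varphi_1$ on $K$.

**Step 2.** *This step verifies (8) and deduces conclusion 1.* Let $w\in L^1([0,1]\setminus K)$. Near almost every point of $[0,1]\setminus K$ the function $\varphi$ is a local diffeomorphism, so the image of $w(x)\,dx$ under $\varphi$ is absolutely continuous, and (8) for $w$ follows from Lemma 6(ii). For $w\in L^1(K)$, (8) is Claim 9. By linearity (8) holds for all $w\in L^1([0,1])$. Lemma 8 gives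
$$\int w(x)f\big(a_t(u(x),u(\varphi(x)))x_0\big)\,dx\to\mu(f)\int w\qquad\text{for all } w\in L^1([0,1]),\ f\in C_c(X).$$
Volume on $Y$ is $\rho(x)\,dx$ with $\rho$ continuous and positive on $[0,1]$, so every probability measure absolutely continuous with respect to $\nu$ is the image of some $w(x)\,dx$, and conclusion 1 holds. This includes the normalized restriction of the volume to the part of $Y$ over $K$.

**Step 3.** *This step deduces conclusion 2 over $K$.* Let $Q\subset X=Z\times Z$ be compact and $Q_2\subset Z$ its projection to the second factor. If $a_t(u(x),u(\varphi(x)))x_0\in Q$, then $g_tu(\varphi(x))o\in Q_2$. For a.e. $x\in K$ we have $\varphi(x)=\varphi_1(x)$ and Claim 10 applies: along the times $S_k$ with $I_k(x)$ bad, the proportion of $t\in[0,S_k]$ spent in $Q$ tends to $0$. As in Step 3 of Section 7, such points are not Birkhoff generic. As $|K|\ge1-\varepsilon>0$ and $\rho>0$, they have positive $\nu$-measure, so $\nu$ is not Birkhoff generic, and almost every point for the volume measure over $K$ is non-generic. $\blacksquare$
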